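\title{The smallest conjugates of Pisot numbers}

\begin{abstract}
For every integer $m\ge1$ we determine the least modulus that a Galois conjugate of a Pisot number $q\in(m,m+1)$ can have, and we show that exactly one Pisot number attains it. This proves a conjecture posed by Hare and Sidorov. The extremal number is a quadratic unit for $m\ne2$ and a quartic unit for $m=2$. We treat nonreal, positive and negative conjugates separately; the bounds are sharp for negative conjugates for every $m$ and for positive conjugates for every $m\ge2$. For negative conjugates we attach to $q$ a holomorphic function with nonnegative real part in the unit disk, whose first Taylor coefficients are restricted by congruences.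
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{Pisot number} is a real algebraic integer $q>1$ all of whose other Galois conjugates have modulus less than $1$. In this paper a \emph{conjugate} of $q$ is always a Galois conjugate other than $q$ itself. The definition bounds the conjugates from above. We ask how small they can be when the size of $q$ is prescribed, say $q\in(m,m+1)$ for an integer $m\ge1$.

Such a $q$ is not an integer, so its minimal polynomial $P\in\mathbb Z[x]$ is monic of degree $d\ge2$ and $P(0)\ne0$. Let $q=q_1,q_2,\dots,q_d$ be the roots of $P$; then $0<|q_i|<1$ for $i\ge2$. The positive integer $|P(0)|$ equals $q\,|q_2|\cdots|q_d|$. Dropping all factors $|q_i|$ but one, we find for every conjugate $q'$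
\begin{equation}\label{eq:trivial}
q\,|q'|\ \ge\ |P(0)|\ \ge\ 1 ,
\end{equation}
so that $|q'|>1/(m+1)$. Equality $q|q'|=1$ holds exactly when no factor was dropped and $|P(0)|=1$, that is, when $P=x^2-kx\mp1$ for an integer $k$. These quadratic units are the first candidates for the extremal numbers, and there are at most two of them in $(m,m+1)$.
\begin{itemize}
\item If $P=x^2-kx-1$, then $k=q-1/q\in(m-1,m+1)$, so $k=m$. The polynomial $x^2-mx-1$ takes the values $-1$ at $m$ and $m$ at $m+1$, so it does have a root $q\in(m,m+1)$, with negative conjugate $-1/q$. For $m=1$ this is $q=\frac{1+\sqrt5}2$, with conjugate $-\gamma$, where $\gamma=\frac{\sqrt5-1}2$.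
\item If $P=x^2-kx+1$, then $k=q+1/q\in(m,m+2)$, so $k=m+1$. For $m=1$ this gives $(x-1)^2$, which is not irreducible. For $m\ge2$ the values are $1-m<0$ at $m$ and $1$ at $m+1$, so there is a root $q_m\in(m,m+1)$, with positive conjugate
\[
\tau_m=\frac1{q_m}=\frac{m+1-\sqrt{m^2+2m-3}}2 .
\]
\end{itemize}
To compare small moduli we shall use throughout the function
\[
h(z)=\frac1z-z ,
\]
which is odd and strictly decreasing on $(0,\infty)$: a lower bound for $t>0$ is the same as an upper bound for $h(t)$. For the first candidate $h(|q'|)=q-1/q=m$; in particular $h(\gamma)=1$. For the second, $h(\tau_m)=q_m-\tau_m=\sqrt{m^2+2m-3}$, which exceeds $m$ when $m\ge2$. One would therefore guess that the least modulus is $\gamma$ for $m=1$ and $\tau_m$ for $m\ge2$. The guess is not forced, since a Pisot number of higher degree might lie closer to $m+1$ and lose only a little in \eqref{eq:trivial}. The following conjecture, posed in \cite{HS}, says that this happens for $m=2$ only.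

\medskip
\noindent\textbf{Conjecture.} \emph{Let $q\in(m,m+1)$ be a Pisot number and $q'$ a conjugate of $q$.
\begin{itemize}
\item If $m=1$, then $|q'|\ge\gamma$.
\item If $m=2$, then $|q'|\ge c_2$, where $c_2$ is the absolute value of the root of minimal modulus of $x^4-3x^3+x^2-2x-1$.
\item If $m\ge3$, then $|q'|\ge\tau_m$.
\end{itemize}}
\medskip

The quartic in the second statement is the member $P_2$ of a family. For $m\ge2$ let
\begin{equation}\label{eq:Pm}
P_m(x)=\begin{cases}
x^4-(m+1)x^3+\frac m2\,x^2-mx-1, & m\text{ even},\\[2pt]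
x^4-(m+2)x^3+\frac{3m+1}2\,x^2-(m-1)x-1, & m\text{ odd},
\end{cases}
\end{equation}
and $N_m(t)=P_m(-t)$. All coefficients of $N_m$ are positive integers except the constant term $-1$. Hence $N_m$ is strictly increasing on $[0,\infty)$ and has a unique positive root $\nu_m$, and $\nu_m<1$ because $N_m(1)>0$.

\begin{theorem}\label{thm:A}
All three statements of the conjecture hold. In each interval $(m,m+1)$ equality occurs for exactly one Pisot number: $\frac{1+\sqrt5}2$ for $m=1$, the Pisot root of $P_2$ for $m=2$, and $q_m$ for $m\ge3$.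
\end{theorem}

We deduce this from a finer statement, which separates the conjugates by type.

\begin{theorem}\label{thm:B}
Let $q\in(m,m+1)$ be a Pisot number and $q'$ a conjugate of $q$.
\begin{enumerate}
\item[(i)] If $q'\notin\mathbb R$, then $|q'|>(m+1)^{-1/2}$.
\item[(ii)] If $q'>0$ and $m\ge2$, then $q'\ge\tau_m$, with equality if and only if $q=q_m$. If $q'>0$ and $m=1$, then $q'>\gamma$.
\item[(iii)] If $q'<0$ and $m=1$, then $|q'|\ge\gamma$, with equality if and only if $q=\frac{1+\sqrt5}2$.
\item[(iv)] If $q'<0$ and $m\ge2$, then $|q'|\ge\nu_m$, with equality if and only if $q$ is the root of $P_m$ in $(m,m+1)$. This root is a Pisot number with minimal polynomial $P_m$, so the bound is sharp.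
\item[(v)] We have $c_2=\nu_2<\tau_2$, whereas $\nu_m>\tau_m$ for all $m\ge3$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
For $m=1$ we have $\gamma<2^{-1/2}$, since $\gamma^2=\frac{3-\sqrt5}2<\frac12$. So by (i) and (ii) nonreal and positive conjugates have modulus greater than $\gamma$, and (iii) gives the bound and the case of equality. For $m\ge2$ we have $q_m>m>\sqrt{m+1}$, that is, $\tau_m<(m+1)^{-1/2}$. If $m=2$, then $c_2=\nu_2<\tau_2<3^{-1/2}$ by (v); nonreal and positive conjugates have modulus greater than $c_2$, and (iv) settles the negative ones. If $m\ge3$, then $\tau_m<\nu_m$ by (v); nonreal and negative conjugates have modulus greater than $\tau_m$, and (ii) settles the positive ones.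
\end{proof}

So the exception at $m=2$ is the outcome of a race between two families. The record for positive conjugates has $h(\tau_m)=\sqrt{(m+1)^2-4}$; the record for negative conjugates has $h(\nu_m)$ slightly below $m+\frac12$, see \eqref{eq:hnu}. The second is the larger for $m=2$ only.

The proof of Theorem~\ref{thm:B} rests on the integer $U=\sum_i(q_i-1/q_i)$, introduced in Section~\ref{sec:red} after a reduction to units. A very small positive conjugate would force $0<U<1$ (Section~\ref{sec:pos}). For a negative conjugate $-t$ we construct in Section~\ref{sec:C} a function $C$ with nonnegative real part in the unit disk such that $h(t)=\frac U2\bigl(1-C(-t)\bigr)$, and we show $U\le2m+1$. In Section~\ref{sec:neg} congruences for the first two Taylor coefficients of $C$ bound $C(-t)$ from below; the polynomials $P_m$ come out of this bound. Section~\ref{sec:sharp} shows that it is attained, and Section~\ref{sec:race} proves (v).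

\section{Reduction to units and the integer $U$}\label{sec:red}

From now on $q\in(m,m+1)$ is a Pisot number, $P$, $d$ and $q_1,\dots,q_d$ are as above, $q'$ is a conjugate of $q$, and $t=|q'|\in(0,1)$.

If $q'$ is not real, then $\overline{q'}$ is a second conjugate of the same modulus. Keeping both factors in the product for $|P(0)|$ gives $1\le qt^2$, so $t\ge q^{-1/2}>(m+1)^{-1/2}$. This is part (i).

Next we dispose of the case that $q$ is not a unit, where \eqref{eq:trivial} gains a factor $2$.

\begin{lemma}\label{lem:nonunit}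
If $|P(0)|\ge2$, then $m\ge2$ and $t>\max(\tau_m,\nu_m)$.
\end{lemma}

\begin{proof}
By \eqref{eq:trivial}, $t\ge2/q>2/(m+1)$. Since $t<1$, this excludes $m=1$. Let $m\ge2$. Then $\tau_m<2/(m+1)$ because $q_m>m>(m+1)/2$. At the point $2/(m+1)$ the linear and constant terms of $N_m$ add up to $\frac{2m}{m+1}-1>0$ for even $m$ and to $\frac{2(m-1)}{m+1}-1=\frac{m-3}{m+1}\ge0$ for odd $m\ge3$, and the other three terms are positive. So $N_m\bigl(2/(m+1)\bigr)>0$ and $\nu_m<2/(m+1)$.
\end{proof}

Thus the bounds in (ii), (iii) and (iv) hold strictly for non-units. In Sections~\ref{sec:pos} to~\ref{sec:neg} we assume that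
\[
q'\ \text{is real}\qquad\text{and}\qquad P(0)=\varepsilon\in\{1,-1\}.
\]

We need a way to use the integrality of all coefficients of $P$, not only of $P(0)$, in a form that does not depend on the degree. Let
\[
Q(z)=z^dP(1/z)=\prod_{i=1}^d(1-q_iz)
\]
be the reciprocal polynomial. It has integer coefficients and $Q(0)=1$, so $1/Q$ is a power series with integer coefficients, and so is
\[
f(z)=\frac{\varepsilon P(z)}{Q(z)}=1+Uz+u_2z^2+u_3z^3+\cdots,\qquad U,u_2,u_3,\ldots\in\mathbb Z .
\]
The constant term is $\varepsilon P(0)=1$; this normalization is what the reduction to units provides. Since $f(0)=1$, the coefficient $U$ is the logarithmic derivative of $f$ at $0$, namely $P'(0)/P(0)-Q'(0)/Q(0)$. As $P'(0)/P(0)=-\sum_i1/q_i$ and $Q'(0)=-\sum_iq_i$,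
\begin{equation}\label{eq:U}
U=\sum_{i=1}^d\Bigl(q_i-\frac1{q_i}\Bigr)=-\sum_{i=1}^dh(q_i).
\end{equation}

\section{Positive conjugates}\label{sec:pos}

Let $q'=q_2=t>0$. Suppose that $qt$ is close to $1$. Then the terms of $q$ and of $t$ in \eqref{eq:U} nearly cancel. The remaining conjugates have moduli with product $1/(qt)$, so they lie close to the unit circle, where $h$ is purely imaginary, and they contribute little to the real number $U$. So $U$ is small, and the point is to show that it is not zero. The following lemma is exact enough for both purposes.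

\begin{lemma}\label{lem:h}
If $0<|w|<1$, then $|\operatorname{Re}h(w)|\le h(|w|)$. If $r,s\in(0,1)$, then $h(r)+h(s)\le h(rs)$.
\end{lemma}

\begin{proof}
For $w=re^{i\theta}$ we have $\operatorname{Re}h(w)=(1/r-r)\cos\theta$. The second claim follows from the identity $h(rs)-h(r)-h(s)=(1-r)(1-s)(1-rs)/(rs)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
By \eqref{eq:trivial}, $qt\ge1$. If $qt=1$, then by the discussion of quadratic units in Section~\ref{sec:intro} we have $P=x^2-(m+1)x+1$ with $m\ge2$, that is, $q=q_m$ and $t=\tau_m$. It remains to show that for $qt>1$ we have $t>\tau_m$ if $m\ge2$ and $t>\gamma$ if $m=1$.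

Let $qt>1$. Then $d\ge3$ and $v=|q_3|\cdots|q_d|=1/(qt)$. The sum $S=\sum_{i\ge3}h(q_i)$ is real, so it is the sum of the real parts of its terms, and Lemma~\ref{lem:h}, with the second claim applied repeatedly, gives
\[
|S|\le\sum_{i\ge3}h(|q_i|)\le h(v)=qt-\frac1{qt}=\Bigl(1-\frac1{qt}\Bigr)(qt+1).
\]
The first two terms of \eqref{eq:U} add up to
\[
\Bigl(q-\frac1t\Bigr)+\Bigl(t-\frac1q\Bigr)=\frac{qt-1}t+\frac{qt-1}q=\Bigl(1-\frac1{qt}\Bigr)(q+t).
\]
Since $q+t-(qt+1)=(q-1)(1-t)$ and $q+t+(qt+1)=(q+1)(1+t)$,
\[
0<\Bigl(1-\frac1{qt}\Bigr)(q-1)(1-t)\ \le\ U\ \le\ \Bigl(1-\frac1{qt}\Bigr)(q+1)(1+t).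
\]
The integer $U$ is positive, so $U\ge1$. In the region $qt>1$ the right side is a product of positive factors that are nondecreasing in $q$ and in $t$, and it is strictly increasing in $q$. So if $t\le t_0$, we may replace $q$ by $m+1$ and then $t$ by $t_0$:
\begin{equation}\label{eq:pos}
1<\Bigl(1-\frac1{(m+1)t_0}\Bigr)(m+2)(1+t_0).
\end{equation}

Let $m\ge2$ and $t_0=\tau=\tau_m$. From $(m+1)\tau-1=\tau^2$ we see that the first factor equals $\tau/(m+1)$. Since $\tau<1/m\le\frac12$, the right side of \eqref{eq:pos} is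
\[
\frac{m+2}{m+1}\,\tau(1+\tau)<\frac43\cdot\frac12\cdot\frac32=1,
\]
a contradiction. Let $m=1$ and $t_0=\gamma$. From $1/\gamma=1+\gamma$ the first factor equals $(1-\gamma)/2$, and with $1-\gamma^2=\gamma$ the right side is $\frac32(1-\gamma)(1+\gamma)=\frac32\gamma<1$, again a contradiction.
\end{proof}

\section{A function with nonnegative real part}\label{sec:C}

Let now $q'=-t<0$. The terms of $q$ and $q'$ in \eqref{eq:U} are $q-1/q$ and $h(t)$. Both are positive, nothing cancels, and $U$ is no longer trapped between $0$ and $1$. We use the whole function $f$ instead.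

Write $\mathbb D$ for the open unit disk and $\mathbb T$ for the unit circle. On $\mathbb T$ we have $1/z=\bar z$, and $P$ has real coefficients and no root of modulus $1$, so
\begin{equation}\label{eq:circle}
|Q(z)|=|P(\bar z)|=|P(z)|\ne0\qquad(z\in\mathbb T).
\end{equation}
Thus $|f|=1$ on $\mathbb T$. The zeros of $Q$ are the numbers $1/q_i$, and because $q$ is a Pisot number exactly one of them, $1/q$, lies in $\mathbb D$.

The sign of $q'$ ensures that $f$ is not degenerate: \emph{$P$ and $Q$ have no common root.} Indeed, a common root would make the irreducible polynomial $P$ divide $Q$; both have degree $d$, so they would have the same roots. But $-1/t$ is a root of $Q$, has modulus greater than $1$ and differs from $q$, so it is not a root of $P$. In particular $P(1/q)\ne0$, $Q(-t)\ne0$ and $\varepsilon P\ne Q$.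

The map $w\mapsto\frac{1+w}{1-w}$ sends $\mathbb D$ onto the right half-plane and $\mathbb T\setminus\{1\}$ onto the imaginary axis. Applying it to $f$ gives
\[
G=\frac{1+f}{1-f}=\frac{Q+\varepsilon P}{Q-\varepsilon P},
\]
which is purely imaginary on $\mathbb T$ away from its poles. The transformation moves the pole of $f$, at the unknown point $1/q$, to the origin, where $f(0)=1$, and it takes fixed values at the two points we care about:
\begin{equation}\label{eq:Gvalues}
G(1/q)=-1,\qquad G(-t)=1 ,
\end{equation}
because $Q(1/q)=0\ne P(1/q)$ and $P(-t)=0\ne Q(-t)$. Two examples show the shape of $G$.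

\begin{example}\label{ex:quad}
Let $P=x^2-mx-1$. Then $\varepsilon P=1+mz-z^2$ and $Q=1-mz-z^2$, so $U=2m$ and
\[
G=\frac{2(1-z^2)}{-2mz}=-\frac2U\,h(z).
\]
The value $G(-t)=1$ recovers $h(t)=U/2=m$.
\end{example}

\begin{example}\label{ex:quartic}
Let $P=P_2$, which by Section~\ref{sec:sharp} is the minimal polynomial of a Pisot number in $(2,3)$. Then $\varepsilon P=1+2z-z^2+3z^3-z^4$ and $Q=1-3z+z^2-2z^3-z^4$, so $U=2+3=5$ and
\[
Q+\varepsilon P=(1-z^2)(2-z+2z^2),\qquad Q-\varepsilon P=-z\,(5-2z+5z^2).
\]
Since $2(5-2z+5z^2)-5(2-z+2z^2)=z$,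
\[
G+\frac25\,h=h(z)\Bigl(\frac25-\frac{2-z+2z^2}{5-2z+5z^2}\Bigr)=\frac1{25}\cdot\frac{1-z^2}{1-\frac25z+z^2}.
\]
The right side is holomorphic in $\mathbb D$, has its two poles on $\mathbb T$, and is positive on $(-1,1)$. Now $G(-t)=1$ gives a value of $h(t)$ below $U/2=\frac52$ by a small amount, which we shall see leaves it above the value $2$ of Example~\ref{ex:quad}.
\end{example}

In both examples $G$ is $-\frac2Uh$ plus a function that is holomorphic in $\mathbb D$ and nonnegative on the real diameter. The function $h$ is the natural one to remove: it has a simple pole at $0$ and is purely imaginary on $\mathbb T$, so subtracting a real multiple of it does not change boundary real parts. One would like to conclude by the minimum principle, but $G$ may have poles on $\mathbb T$, as in Example~\ref{ex:quartic}. We therefore replace $f$ by $\lambda f$ with $\lambda<1$, which removes the poles from $\mathbb T$, and pass to the limit. We use four standard facts; zeros are counted with multiplicity.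
\begin{itemize}
\item \emph{Rouch\'e's theorem.} If $A,B$ are holomorphic near $\overline{\mathbb D}$ and $|A|<|B|$ on $\mathbb T$, then $B-A$ has no zero on $\mathbb T$ and as many zeros in $\mathbb D$ as $B$.
\item \emph{Hurwitz's theorem.} If $F_\lambda\to F\not\equiv0$ locally uniformly in $\mathbb D$ and $F$ has a zero of multiplicity $k$ at $z_0$, then in every small disk about $z_0$ the functions $F_\lambda$ eventually have exactly $k$ zeros.
\item \emph{Minimum principle.} A function harmonic near $\overline{\mathbb D}$ and positive on $\mathbb T$ is positive in $\mathbb D$.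
\item \emph{Herglotz's theorem.} If $C$ is holomorphic in $\mathbb D$ with $\operatorname{Re}C\ge0$, there is a finite nonnegative Borel measure $\mu$ on $\mathbb T$, possibly zero, with $C(z)=i\operatorname{Im}C(0)+\int\frac{1+\zeta z}{1-\zeta z}\,d\mu(\zeta)$.
\end{itemize}

\begin{proposition}\label{prop:C}
We have $U\ne0$, and the function $C=G+\frac2U\,h$ is holomorphic in $\mathbb D$ with $\operatorname{Re}C\ge0$.
\end{proposition}

\begin{proof}
\emph{The poles of $G$ in $\mathbb D$.} For $0<\lambda\le1$ let $R_\lambda=Q-\lambda\varepsilon P$. If $\lambda<1$, then $|\lambda\varepsilon P|<|Q|$ on $\mathbb T$ by \eqref{eq:circle}, so by Rouch\'e's theorem $R_\lambda$ has no zero on $\mathbb T$ and, like $Q$, exactly one zero $z_\lambda$ in $\mathbb D$. This zero is simple, and it is real because $\overline{z_\lambda}$ is also a zero. As $\lambda\to1$, $R_\lambda$ tends to $R_1\not\equiv0$ locally uniformly. If $R_1$ had two or more zeros in $\mathbb D$, then by Hurwitz's theorem so would $R_\lambda$ for $\lambda$ near $1$. Since $R_1(0)=1-1=0$,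 the origin is the only zero of $R_1$ in $\mathbb D$, it is simple, and $z_\lambda\to0$, again by Hurwitz's theorem. From $R_1=Q\,(1-f)=-Uz+\cdots$ we get $R_1'(0)=-U$, so $U\neq0$. Hence the only pole of $G$ in $\mathbb D$ is a simple pole at $0$ with residue $(Q+\varepsilon P)(0)/R_1'(0)=-2/U$. It cancels against the pole of $\frac2Uh$, and $C$ is holomorphic in $\mathbb D$.

\emph{The real part.} For $\lambda<1$ let $G_\lambda=(Q+\lambda\varepsilon P)/R_\lambda$. On $\mathbb T$,
\[
\operatorname{Re}G_\lambda=\frac{|Q|^2-\lambda^2|P|^2}{|R_\lambda|^2}>0 .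
\]
In $\overline{\mathbb D}$ the function $G_\lambda$ has at most a simple pole at $z_\lambda$, with real residue $\rho_\lambda=(Q+\lambda\varepsilon P)(z_\lambda)/R_\lambda'(z_\lambda)$, and $\rho_\lambda\to-2/U$ as $\lambda\to1$. To remove a pole at a real point $a\in(-1,1)$ we need the analogue of $h$:
\[
h_a(z)=\frac1{z-a}-\frac z{1-az},\qquad h_0=h .
\]
Its only pole in $\overline{\mathbb D}$ is $a$, with residue $1$. On $\mathbb T$ the conjugate of $\frac1{z-a}$ is $\frac1{1/z-a}=\frac z{1-az}$, so $\operatorname{Re}h_a=0$ there. Therefore $C_\lambda=G_\lambda-\rho_\lambda h_{z_\lambda}$ is holomorphic near $\overline{\mathbb D}$ and has positive real part on $\mathbb T$, hence in $\mathbb D$ by the minimum principle. For fixed $z\in\mathbb D\setminus\{0\}$ we have $R_1(z)\ne0$, so $C_\lambda(z)\to G(z)+\frac2Uh(z)=C(z)$. Thus $\operatorname{Re}C\ge0$ on $\mathbb D\setminus\{0\}$, and at $0$ by continuity.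
\end{proof}

The function $C$ is rational with real coefficients, so $C(z)=a_0+a_1z+\cdots$ with real $a_n$. Let $\mu$ be the measure given by Herglotz's theorem. Expand $\frac{1+w}{1-w}=1+2w+\cdots$, use
\begin{equation}\label{eq:kernel}
\operatorname{Re}\frac{1+\zeta z}{1-\zeta z}=\frac{1-|z|^2}{|1-\zeta z|^2}\qquad(\zeta\in\mathbb T,\ z\in\mathbb D),
\end{equation}
and take real parts, which changes neither $a_1$ nor $C(x)$ for real $x$:
\begin{equation}\label{eq:herglotz}
a_0=\mu(\mathbb T),\qquad a_1=2\!\int\!\operatorname{Re}\zeta\,d\mu,\qquad C(x)=\int\frac{1-x^2}{1-2x\operatorname{Re}\zeta+x^2}\,d\mu(\zeta)\ge0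
\end{equation}
for $-1<x<1$. The next lemma collects what the rest of the proof needs.

\begin{lemma}\label{lem:values}
We have
\begin{gather}
0<U\le2\Bigl(q-\frac1q\Bigr)<2(m+1)-\frac2{m+1},\label{eq:Ubound}\\
h(t)=\frac U2\bigl(1-C(-t)\bigr),\label{eq:ht}\\
U^2a_0=2u_2-U^2,\qquad U^3a_1=2\,(Uu_3-u_2^2-U^2).\label{eq:coeff}
\end{gather}
\end{lemma}

\begin{proof}
By \eqref{eq:Gvalues}, $1+C(1/q)=\frac2Uh(1/q)=\frac2U(q-1/q)$. The left side is at least $1$ by \eqref{eq:herglotz}, which gives $U>0$ and $U\le2(q-1/q)$; and $x-1/x$ is increasing. Again by \eqref{eq:Gvalues}, $C(-t)=1+\frac2Uh(-t)=1-\frac2Uh(t)$, which is \eqref{eq:ht}.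

For the coefficients, $1+G=2/(1-f)$, so $\frac U2z(1+C)=\frac{Uz}{1-f}+1-z^2$. Equivalently, $(f-1)\bigl(1-z^2-\frac U2z(1+C)\bigr)=Uz$ near $0$, that is,
\[
\bigl(Uz+u_2z^2+u_3z^3+\cdots\bigr)\bigl(1-\alpha z-\beta z^2-\cdots\bigr)=Uz,\qquad\alpha=\tfrac U2(1+a_0),\quad\beta=1+\tfrac U2a_1 .
\]
The coefficient of $z^2$ gives $u_2=U\alpha$, which is the first formula in \eqref{eq:coeff}. The coefficient of $z^3$ gives $u_3=u_2\alpha+U\beta$; multiplying by $U$, we get $Uu_3=u_2^2+U^2+\frac12U^3a_1$, which is the second.
\end{proof}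

\begin{remark}
This method does not replace Section~\ref{sec:pos}. For $q=q_m$ we have $\varepsilon P=Q$, and $G$ is not defined. For a positive conjugate $t$ with $P$ and $Q$ coprime, Proposition~\ref{prop:C} and \eqref{eq:Ubound} hold with the same proofs, but $G(t)=1$ gives $h(t)=\frac U2\bigl(C(t)-1\bigr)$, and $C(t)\ge0$ yields no upper bound for $h(t)$.
\end{remark}

\section{Negative conjugates}\label{sec:neg}

We keep the setting of Section~\ref{sec:C}. By \eqref{eq:ht} and $C(-t)\ge0$ we have $h(t)\le U/2$, and \eqref{eq:Ubound} bounds the integer $U$.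

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
For $m=1$, \eqref{eq:Ubound} gives $U<3$, so $U\le2$ and $h(t)\le1=h(\gamma)$, that is, $t\ge\gamma$. If $t=\gamma$, then $-\gamma$ is a root of both monic irreducible polynomials $P$ and $x^2-x-1$, so they coincide and $q=\frac{1+\sqrt5}2$. Conversely, this number has the conjugate $-\gamma$.
\end{proof}

For $m\ge2$, \eqref{eq:Ubound} gives $U\le2m+1$, one more than the value $2m$ of Example~\ref{ex:quad}. The bound $h(t)\le m+\frac12$ follows, but it is not sharp: when $U$ is odd, \eqref{eq:coeff} forbids $C\equiv0$, and we must find how small $C(-t)$ can be. The kernel in \eqref{eq:herglotz} at $x=-t$ is decreasing in $\operatorname{Re}\zeta$. So $C(-t)$ is small when $\mu$ has small mass and sits far to the right, and \eqref{eq:coeff} restricts exactly the mass of $\mu$ and the mean of $\operatorname{Re}\zeta$. To pass from the mean to the integral we use \emph{Jensen's inequality}: if $\phi$ is convex and continuous on $[-1,1]$ and $\mu_1$ is a probability measure on $\mathbb T$, then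 $\int\phi(\operatorname{Re}\zeta)\,d\mu_1\ge\phi\bigl(\int\operatorname{Re}\zeta\,d\mu_1\bigr)$.

\subsection*{The case $m=2$, $U=5$}
Here $25a_0=2u_2-25$ is odd and nonnegative, so the mass $a_0$ is at least $\frac1{25}$. Take the least mass, $a_0=\frac1{25}$, so that $u_2=13$. The mean of $\operatorname{Re}\zeta$ is $a_1/(2a_0)=j/5$ with $j=5u_3-13^2-5^2=5u_3-194$. Thus $j\equiv1\pmod5$ and $|j|\le5$, so $j\in\{1,-4\}$ and the mean is at most $\frac15$. Jensen's inequality, in the form given below, yields
\[
C(-t)\ge\frac1{25}\cdot\frac{1-t^2}{1+\frac25t+t^2},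
\]
and the right side is the value at $-t$ of the function in Example~\ref{ex:quartic}. Inserting this in \eqref{eq:ht} and multiplying by $t(1+\frac25t+t^2)$ gives
\[
0\le\bigl(t^2-1+\tfrac52t\bigr)\bigl(1+\tfrac25t+t^2\bigr)-\tfrac1{10}\,t(1-t^2)=t^4+3t^3+t^2+2t-1=P_2(-t).
\]
This is where the quartic of the conjecture comes from.

\subsection*{The comparison function}
For general $m\ge2$ the congruence for $j$ will read $4j\equiv-1\pmod{2m+1}$. Accordingly, put
\[
U_m=2m+1,\qquad j_m=\begin{cases}m/2,&m\text{ even},\\(3m+1)/2,&m\text{ odd},\end{cases}\qquad\kappa_m=\frac{j_m}{U_m}.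
\]
Then $0<j_m<U_m$, so $0<\kappa_m<1$, and
\begin{equation}\label{eq:jm}
4j_m+1=U_m\quad(m\text{ even}),\qquad4j_m+1=3U_m\quad(m\text{ odd}).
\end{equation}
Let $\theta_m\in(0,\pi/2)$ satisfy $\cos\theta_m=\kappa_m$. Equality in Jensen's inequality holds when $\operatorname{Re}\zeta$ is constant on the support of the measure. So the candidate for the extremal $\mu$ puts the mass $1/(2U_m^2)$ at each of the points $e^{\pm i\theta_m}$, and the corresponding function is
\begin{equation}\label{eq:Cm}
C_m(z)=\frac1{2U_m^2}\sum_\pm\frac{1+e^{\pm i\theta_m}z}{1-e^{\pm i\theta_m}z}=\frac1{U_m^2}\cdot\frac{1-z^2}{D_m(z)},\qquad D_m(z)=1-2\kappa_mz+z^2 .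
\end{equation}
For $0<s<1$ we have $0<1-s^2<D_m(-s)$, so $0<C_m(-s)<U_m^{-2}$.

\begin{lemma}\label{lem:N}
As polynomials in $s$,
\begin{equation}\label{eq:Nid}
N_m(s)=\Bigl(s^2-1+\frac{U_m}2s\Bigr)D_m(-s)-\frac{s(1-s^2)}{2U_m}.
\end{equation}
For $0<s<1$, the number $N_m(s)$ has the same sign as $\frac{U_m}2\bigl(1-C_m(-s)\bigr)-h(s)$. Moreover,
\begin{equation}\label{eq:hnu}
m+\frac12-\frac1{4m+2}<h(\nu_m)<m+\frac12 .
\end{equation}
\end{lemma}

\begin{proof}
The right side of \eqref{eq:Nid} expands to
\[
s^4+\Bigl(\frac{U_m}2+\delta\Bigr)s^3+j_ms^2+\Bigl(\frac{U_m}2-\delta\Bigr)s-1,\qquad\delta=2\kappa_m+\frac1{2U_m}=\frac{4j_m+1}{2U_m}.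
\]
By \eqref{eq:jm}, $\delta=\frac12$ for even $m$, which makes the coefficients of $s^3$ and $s$ equal to $m+1$ and $m$; and $\delta=\frac32$ for odd $m$, which makes them $m+2$ and $m-1$. This agrees with \eqref{eq:Pm}. Dividing \eqref{eq:Nid} by $sD_m(-s)>0$ gives $-h(s)+\frac{U_m}2-\frac{U_m}2C_m(-s)$, which proves the second claim. At $s=\nu_m$ it says $h(\nu_m)=\frac{U_m}2-\frac{U_m}2C_m(-\nu_m)$, and the last term subtracted lies in $\bigl(0,\frac1{2U_m}\bigr)$.
\end{proof}

\begin{proposition}\label{prop:lower}
If $m\ge2$ and $q'=-t<0$, then $t\ge\nu_m$.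
\end{proposition}

\begin{proof}
If $U\le2m$, then $h(t)\le U/2\le m<h(\nu_m)$ by \eqref{eq:hnu}, so $t>\nu_m$. Let $U=U_m$. By \eqref{eq:ht} and Lemma~\ref{lem:N}, the inequality $N_m(t)\ge0$, which is the claim, is equivalent to
\[
C(-t)\ge C_m(-t).
\]
Since $U$ is odd, $U^2a_0=2u_2-U^2$ is an odd integer, and it is nonnegative by \eqref{eq:herglotz}. So either $U^2a_0\ge3$ or $U^2a_0=1$.

\emph{Large mass: $U^2a_0\ge3$.} The position of the mass does not matter. In \eqref{eq:herglotz} we have $1+2t\operatorname{Re}\zeta+t^2\le(1+t)^2\le2(1+t^2)<3D_m(-t)$, the last step because $\kappa_m>0$. Hence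
\[
C(-t)\ge a_0\,\frac{1-t^2}{(1+t)^2}>\frac3{U^2}\cdot\frac{1-t^2}{3D_m(-t)}=C_m(-t).
\]

\emph{Least mass: $U^2a_0=1$.} Now $2u_2=U^2+1$. Let $j=Uu_3-u_2^2-U^2\in\mathbb Z$. By \eqref{eq:herglotz} and \eqref{eq:coeff}, the mean of $\operatorname{Re}\zeta$ for the probability measure $\mu/a_0$ is
\[
\kappa=\frac{a_1}{2a_0}=\frac{j/U^3}{1/U^2}=\frac jU\in[-1,1].
\]
Modulo $U$ we have $4j\equiv-(2u_2)^2=-(U^2+1)^2\equiv-1$, and $4j_m\equiv-1$ by \eqref{eq:jm}. As $U$ is odd, $4$ is invertible modulo $U$, so $j\equiv j_m$. Since $j\le U<j_m+U$, we obtain $j\le j_m$, that is, $\kappa\le\kappa_m$. The function $\phi(x)=1/(1+2tx+t^2)$ is the reciprocal of an increasing affine function that is positive on $[-1,1]$, so it is convex and decreasing there. Jensen's inequality gives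
\[
C(-t)=(1-t^2)\int\phi(\operatorname{Re}\zeta)\,d\mu\ \ge\ a_0(1-t^2)\,\phi(\kappa)\ \ge\ a_0(1-t^2)\,\phi(\kappa_m)=C_m(-t).\qedhere
\]
\end{proof}

\section{The quartics $P_m$ define Pisot numbers}\label{sec:sharp}

The bound of Proposition~\ref{prop:lower} comes from necessary conditions on two Taylor coefficients, so it is not automatic that a Pisot number attains it. We now run the argument backwards: the positivity of $\operatorname{Re}C_m$ locates the roots of $P_m$.

\begin{proposition}\label{prop:sharp}
For $m\ge2$, $P_m$ is the minimal polynomial of a Pisot number in $(m,m+1)$, and $-\nu_m$ is a conjugate of this number.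
\end{proposition}

\begin{proof}
\emph{A root in $(m,m+1)$.} For even $m$,
\[
P_m(m)=-\tfrac12m^3-m^2-1<0,\qquad P_m(m+1)=\tfrac12m(m+1)(m-1)-1>0 .
\]
For odd $m\ge3$,
\[
P_m(m)=-\tfrac12m^3-\tfrac12m^2+m-1<0,\qquad P_m(m+1)=\tfrac12(m+1)(m-1)^2-1>0 .
\]

\emph{The other roots lie in $\mathbb D$.} Write $U,\kappa,D$ for $U_m,\kappa_m,D_m$, and let $Q_m(z)=z^4P_m(1/z)=z^4N_m(-1/z)$. Substitute $s=-1/z$ in \eqref{eq:Nid}, multiply by $z^4$, and use $z^2D(1/z)=D(z)$:
\[
Q_m(z)=\Bigl(1-z^2-\frac U2z\Bigr)D(z)-\frac{z(1-z^2)}{2U}=A(z)-B(z),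
\]
where
\[
A=(1-z^2)D,\qquad B=\frac U2zD+\frac{z(1-z^2)}{2U}=\frac U2\,zD\,(1+C_m).
\]
For $z=e^{i\theta}$ we have $z^{-1}(1-z^2)=-2i\sin\theta$ and $z^{-1}D=2(\cos\theta-\kappa)$, so
\[
|A|=4\,|\sin\theta|\,|\cos\theta-\kappa|,\qquad|B|=\Bigl|U(\cos\theta-\kappa)-\frac{i\sin\theta}U\Bigr| .
\]
If $\cos\theta\ne\kappa$, then $|B|\ge U|\cos\theta-\kappa|>|A|$ because $U\ge5$. If $\cos\theta=\kappa$, then $\sin\theta\ne0$ because $0<\kappa<1$, so $|B|>0=|A|$. By Rouch\'e's theorem, $Q_m$ has no zero on $\mathbb T$ and as many zeros in $\mathbb D$ as $B$. The zeros $e^{\pm i\theta_m}$ of $D$ lie on $\mathbb T$, and $\operatorname{Re}(1+C_m)>1$ in $\mathbb D$ by \eqref{eq:Cm} and \eqref{eq:kernel}; so the only zero of $B$ in $\mathbb D$ is the simple zero at $0$. Hence $Q_m$ has exactly one zero in $\mathbb D$. Since $P_m(0)=-1\ne0$, the roots of $P_m$ are the reciprocals of the zeros of $Q_m$: one root lies outside $\overline{\mathbb D}$, necessarily the root in $(m,m+1)$, and the other three lie in $\mathbb D\setminus\{0\}$.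

\emph{Irreducibility.} If $P_m$ were reducible over $\mathbb Q$, then by Gauss's lemma it would be a product of two nonconstant monic polynomials in $\mathbb Z[x]$. One of them has all its roots in $\mathbb D\setminus\{0\}$, so its constant term is a nonzero integer of modulus less than $1$, which is absurd. So $P_m$ is the minimal polynomial of its root in $(m,m+1)$, this root is a Pisot number, and the root $-\nu_m$ of $P_m$ is one of its conjugates.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iv)]
The bound is Lemma~\ref{lem:nonunit} for non-units and Proposition~\ref{prop:lower} for units. If $q'=-\nu_m$, then $P$ and $P_m$ are monic irreducible polynomials with a common root, so $P=P_m$ and $q$ is the root of $P_m$ in $(m,m+1)$. The converse and the last sentence of (iv) are Proposition~\ref{prop:sharp}.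
\end{proof}

\section{Comparison of $\nu_m$ and $\tau_m$}\label{sec:race}

\begin{proof}[Proof of Theorem~\ref{thm:B}(v)]
Recall that $h$ is decreasing and $h(\tau_m)=\sqrt{(m+1)^2-4}$.

\emph{$m=2$.} By \eqref{eq:hnu}, $h(\nu_2)>\frac{12}5>\sqrt5=h(\tau_2)$, so $\nu_2<\tau_2=\frac{3-\sqrt5}2<\frac25$. The roots of $P_2$ are the Pisot number $q\in(2,3)$, the number $-\nu_2$, and two more roots in $\mathbb D$ whose product has modulus $1/(q\nu_2)>1/(3\cdot\frac25)=\frac56$. Each of the two has modulus less than $1$, so each has modulus greater than $\frac56>\nu_2$. Hence $-\nu_2$ is the root of minimal modulus and $c_2=\nu_2$.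

\emph{$m\ge4$.} We have $4\bigl((m+1)^2-4\bigr)-(2m+1)^2=4m-13>0$, so $h(\tau_m)>m+\frac12>h(\nu_m)$ by \eqref{eq:hnu}, and $\tau_m<\nu_m$.

\emph{$m=3$.} Here $h(\tau_3)=\sqrt{12}$ is less than $\frac72$, so the term $C_3$ must be taken into account. We have $U_3=7$ and $\kappa_3=\frac57$. With $\tau=\tau_3$ and $1/\tau+\tau=4$,
\[
C_3(-\tau)=\frac1{49}\cdot\frac{1/\tau-\tau}{1/\tau+\tau+2\kappa_3}=\frac1{49}\cdot\frac{\sqrt{12}}{4+\frac{10}7}=\frac{\sqrt{12}}{266}.
\]
By Lemma~\ref{lem:N}, $\tau<\nu_3$ is equivalent to $N_3(\tau)<0$, hence to $\sqrt{12}>\frac72-\frac{\sqrt{12}}{76}$, that is, to $\frac{77}{76}\sqrt{12}>\frac72$. This holds because $12\cdot77^2=71148$ exceeds $\frac{49}4\cdot76^2=70756$.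
\end{proof}

This completes the proof of Theorem~\ref{thm:B}, and with it of Theorem~\ref{thm:A}.

\begin{remark}
For Theorem~\ref{thm:A} alone, the cases $m=1$ and $m\ge4$ need from Section~\ref{sec:neg} only the inequality $h(t)\le U/2$ and the integrality of $U$: for $m\ge4$ these give $h(t)\le m+\frac12<h(\tau_m)$. The coefficients $u_2,u_3$ enter through \eqref{eq:coeff} for $m=2$ and $m=3$, where $h(t)\le m+\frac12$ is weaker than the conjectured bound, and for the sharp constants $\nu_m$.
\end{remark}

\begin{thebibliography}{9}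
\bibitem{HS} Kevin G. Hare, Nikita Sidorov, \emph{Conjugates of Pisot numbers}, arXiv:2010.01511 (2020).
\end{thebibliography}
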